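# Isocrystals on the plane without locally free lattices

Throughout, $p$ is a prime, $k$ is a perfect field of characteristic $p$, and $W=W(k)$ is its ring of Witt vectors.

## 1. A lattice on the plane that needs three generators at the origin

Let $A=W\langle x,y\rangle$ be the $p$-adic completion of $W[x,y]$, so $A/p=k[x,y]$, and let $\partial_x,\partial_y$ be the two partial derivatives. Consider
$$M=pA^2+A\cdot(x^p,y^p)\ \subset A^2 .$$

**$M$ is stable under differentiation.** Clearly $\partial_x,\partial_y$ preserve $pA^2$, and $\partial_x(x^p,y^p)=(px^{p-1},0)\in pA^2$. The same holds for $\partial_y$.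

**$M$ is not free at the origin.** It has generators $e_1=(p,0)$, $e_2=(0,p)$, $e_3=(x^p,y^p)$. If $\alpha e_1+\beta e_2+\gamma e_3=0$, then $p\alpha=-\gamma x^p$ and $p\beta=-\gamma y^p$. Since $A/p$ is a domain, $\gamma=p\gamma'$, and then $\alpha=-\gamma'x^p$, $\beta=-\gamma'y^p$. So the relations are the multiples of the single relation
$$p\,e_3=x^p e_1+y^p e_2 , \tag{1.1}$$
whose coefficients all lie in $\mathfrak m=(p,x,y)$. Hence $M/\mathfrak mM$ has dimension $3$, while $M[1/p]=A[1/p]^2$ has rank $2$.

**Passing to the bidual does not repair it.** First,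
$$M=\{(a,b)\in A^2:\ y^pa-x^pb\in pA\}. \tag{1.2}$$
Indeed, if $y^p\bar a=x^p\bar b$ in the factorial ring $k[x,y]$, then $(\bar a,\bar b)$ is a multiple of $(x^p,y^p)$. Let $\mathfrak o$ be the $p$-adic completion of the localization $A_{(p)}$. It is a complete discrete valuation ring, flat over $A$, with uniformizer $p$ and residue field $k(x,y)$. As $k[x,y]\subset k(x,y)$, we have $A\cap p\mathfrak o=pA$. Write $N^*=\mathrm{Hom}_A(N,A)$. The inclusion $M\subset A^2$ is an isomorphism after inverting $p$, so it gives $M\subset M^{**}\subset A^2$. If $(a,b)\in M^{**}$, then $(a,b)\in (M\otimes\mathfrak o)^{**}=M\otimes\mathfrak o$, because $M\otimes \mathfrak o$ is free. So $y^pa-x^pb\in p\mathfrak o\cap A=pA$, and $(a,b)\in M$. Thus $M=M^{**}$.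

So $M$ is a perfectly good reflexive module with connection, and yet it is not locally free. In this example the defect is harmless: inside the same space $A[1/p]^2$ there is the better lattice $A^2$, free and stable under $\partial_x,\partial_y$. Is there always a better lattice? The next section states this precisely.

## 2. Crystals, connections and lattices

**Divided powers.** An ideal $J$ has divided powers if it carries maps $\gamma_n:J\to J$ ($n\ge1$) that satisfy the formal identities of $a\mapsto a^n/n!$; in particular $a^n=n!\,\gamma_n(a)$. *Example:* $pW$ has the canonical ones, $\gamma_n(pa)=\frac{p^n}{n!}a^n$. They take values in $pW$ because $v_p(n!)\le n-1$. If $p$ is nilpotent in the ambient ring, $a^n=n!\gamma_n(a)$ shows that every element of $J$ is nilpotent.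

**PD-thickenings.** Let $X$ be a smooth, separated $k$-scheme of finite type. The category $\mathcal C_X$ has as objects triples $(D,J,f)$: $D$ is a $W$-algebra in which $p$ is nilpotent, $J\subset D$ is an ideal with divided powers compatible with the canonical ones on $pW$, and $f:\mathrm{Spec}(D/J)\to X$ is a morphism of $k$-schemes. Morphisms are the PD-morphisms compatible with the maps to $X$. Since $D/J$ is a $k$-algebra, $p\in J$. *Example:* $(W[x]/p^n,(p),\mathrm{id})$ for $X=\mathbf A^1_k$.

**Crystals.** A crystal in coherent sheaves $E$ on $X$ is an object of $\lim_{\mathcal C_X}\mathrm{Mod}^{fp}(D)$. That is, it consists of a finitely presented $D$-module $E(D)$ for each object, with isomorphisms $E(D)\otimes_DD'\simeq E(D')$ for each morphism, satisfying the cocycle compatibilities. It is *locally free* if every $E(D)$ is finite projective. *Example:* $E(D)=D$. For a morphism $\varphi:X'\to X$, the pullback $\varphi^*E$ sends $(D,J,f)$ to $E(D,J,\varphi f)$. Pullbacks of locally free crystals are locally free.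

Crystals glue along open covers of $X$. Since $J$ is nil, $\mathrm{Spec}(D/J)$ and $\mathrm{Spec}\,D$ have the same underlying space; divided powers extend to localizations; and finitely presented modules glue.

**Lifts.** For an affine smooth $U=\mathrm{Spec}\,A_0$, a *lift* is a $p$-adically complete, formally smooth $W$-algebra $A$ with $A/p\simeq A_0$; for example $W\langle x,y\rangle$ for $\mathbf A^2_k$. Lifts are noetherian and $p$-torsionfree, and every maximal ideal contains $p$. A morphism $V\to U$ of smooth affine schemes lifts to a $W$-morphism $A_U\to A_V$ of lifts. If $V\to U$ is flat, the morphism of lifts is flat modulo every $p^n$, hence flat. Put $E(A)=\lim_nE(A/p^n)$, a finitely generated $A$-module with $E(A)/p^n=E(A/p^n)$. We call $E$ *$p$-torsionfree* if $E(A)$ has no $p$-torsion for every affine open $U\subset X$ and every lift $A$ of $U$.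

**Isocrystals and lattices.** An isocrystal is an object of the isogeny category of crystals in coherent sheaves: same objects, $\mathrm{Hom}$ replaced by $\mathrm{Hom}\otimes\mathbf Q$. We write $E\mapsto E[1/p]$. A *lattice* in an isocrystal $\mathcal E$ is a $p$-torsionfree crystal in coherent sheaves $E$ with an isomorphism $E[1/p]\simeq\mathcal E$; it is *locally free* if $E$ is.

**From crystals to connections.** Let $A$ be a lift of $U$. With étale coordinates $t_1,\dots,t_n$ on $U$, lifted to $A$, the continuous differentials are $\Omega_A=\bigoplus A\,dt_i$. Let $\partial_i$ be the dual derivations. For a connection $\nabla$ on an $A$-module $M$ write $\nabla_i=\nabla_{\partial_i}$. The connection is *topologically quasi-nilpotent*, for short *qn*, if for all $m\in M$ and all $i$ we have $\nabla_i^jm\in pM$ for $j\gg0$. *Examples:* $(W\langle x\rangle,d)$ is qn, because $\partial^p$ maps into $p!\,W\langle x\rangle$. The connection $d+dx$ is not, since $\nabla_\partial^j(1)=1$ for all $j$. The module $M$ of Section 1 is qn: $\partial^{2p}M\subset p^2A^2\subset pM$ for $\partial\in\{\partial_x,\partial_y\}$.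

We use the following standard fact (Berthelot–Ogus, *Notes on crystalline cohomology*, Thm 6.6; Stacks Project, Tag 07JH. For $U=\mathbf A^2_k$ one takes there the ring $W[x,y]$ with the ideal generated by $p$, whose PD-envelope compatible with $pW$ is $W[x,y]$ itself).

**(C)** $E\mapsto(E(A),\nabla)$ is an equivalence between crystals in coherent sheaves on $U$ and finitely generated $A$-modules with integrable qn connection. It is compatible with pullback along $W$-morphisms of lifts, $M\mapsto M\otimes_AA'$.

**Lemma 2.1.** Let $E$ be a crystal in coherent sheaves on $U$ and $A$ a lift of $U$. Then $E$ is locally free if and only if $E(A)$ is a finite projective $A$-module.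

*Proof.* Let $E$ be locally free, $M=E(A)$, $M_n=M/p^n=E(A/p^n)$. Choose a surjection $\pi:A^m\to M$. We build compatible sections of $\pi$ modulo $p^n$. A section $\sigma_1$ exists because $M_1$ is projective. Given a section $\sigma_n$ modulo $p^n$, lift it by projectivity of $M_{n+1}$ to a map $\sigma':M_{n+1}\to(A/p^{n+1})^m$. Then $\pi\sigma'=1+\varepsilon$ with $\varepsilon$ zero modulo $p^n$, so $1+\varepsilon$ is invertible, and $\sigma_{n+1}=\sigma'(1+\varepsilon)^{-1}$ is a section lifting $\sigma_n$. In the limit $\pi$ splits.

Conversely let $E(A)$ be projective, $(D,J,f)$ an object of $\mathcal C_U$, and $p^nD=0$. Lift the images in $D/J$ of finitely many generators of the smooth finitely presented $W/p^n$-algebra $A/p^n$ to $D$. The finitely many relations then go to elements of $J$, which generate a nilpotent ideal $J_0\subset J$. This gives $A/p^n\to D/J_0$, and by smoothness it lifts to $A/p^n\to D$. It respects divided powers, since $\gamma_m(pa)=\frac{p^m}{m!}a^m$ on both sides. So $E(D)\simeq E(A/p^n)\otimes D$ is projective. $\square$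

We can now ask, following Bhargav Bhatt, "Crystals and Chern classes", arXiv:2310.00676 (2023): *does every isocrystal on every smooth, separated $k$-scheme $X$ of finite type, for every perfect field $k$ of characteristic $p$, possess a locally free lattice?* The answer is no, for every prime $p$ and every perfect field $k$ of characteristic $p$, and it already fails for $X=\mathbf A^2_k$.

**Theorem A.** There is an isocrystal $\mathcal V$ (of rank $p^4$) on $\mathbf A^2_k$ which has no locally free lattice. More generally, if $X$ is smooth, separated, of finite type over $k$ and $\varphi:X\to\mathbf A^2_k$ is a morphism which is smooth at some point lying over the origin, then $\varphi^*\mathcal V$ has no locally free lattice. (In particular $\mathcal V$ has no locally free lattice on any étale neighborhood of the origin.)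

**Theorem B.** (i) If $X$ is smooth, separated, of finite type over $k$ with $\dim X\le1$, every isocrystal on $X$ has a locally free lattice. (ii) If $X$ is smooth, affine, of finite type over $k$, then every isocrystal on $X$ has a locally free lattice if and only if $\dim X\le 1$.

Non-affine $X$ of dimension at least $2$ are treated here only as far as Theorem A covers them, and nothing is asserted about convergent isocrystals or $F$-isocrystals.

## 3. Reflexive hulls, and all isocrystals in dimension at most one

The first thing to try is to replace a lattice by its bidual. On the line this does repair things. Let $A=W\langle x\rangle$ and $I=(p,x^p)$. It is stable under $\partial=d/dx$, and qn because $\partial^{2p}I\subset p^2A\subset pI$. At $(p,x)$ it needs two generators: $p,x^p$ is a regular sequence, so all relations are multiples of $x^p\cdot p-p\cdot x^p=0$. But if $f\in A[1/p]$ satisfies $fp\in A$ and $fx^p\in A$, then $f=g/p$ with $g\in A$ and $gx^p\in pA$, so $g\in pA$. Hence $I^*=A$ and $I^{**}=A$, which is free. Here is the general statement.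

**Lemma 3.1.** Let $A$ be a lift of a connected smooth affine $U$ with étale coordinates, and let $N$ be a finitely generated $p$-torsionfree $A$-module with integrable qn connection such that $N[1/p]$ is projective over $A[1/p]$. Then $N\subset N^{**}\subset N[1/p]$, and $p^bN^{**}\subset N$ for some $b\ge1$. The connection of $N[1/p]$ preserves $N^{**}$ and is integrable and qn on it. If $\dim A\le2$, or if $N[1/p]$ has rank one, then $N^{**}$ is projective.

*Proof.* *Position of the hull.* We have $N^{**}[1/p]=(N[1/p])^{**}=N[1/p]$. As $N$ and $N^{**}$ are $p$-torsionfree, $N\subset N^{**}\subset N[1/p]$. As $N^{**}$ is finitely generated, $p^bN^{**}\subset N$ for some $b\geq 1$.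

*Connection.* Put $(\nabla_i\phi)(n)=\partial_i(\phi(n))-\phi(\nabla_in)$ on $N^*$, and define $\nabla_i$ on $N^{**}$ by the same rule. If $\mathrm{ev}_n$ is evaluation at $n\in N$, then $(\nabla_i\mathrm{ev}_n)(\phi)=\partial_i(\phi(n))-(\nabla_i\phi)(n)=\phi(\nabla_in)$, so $\nabla_i\mathrm{ev}_n=\mathrm{ev}_{\nabla_in}$. Thus this is the restriction of the connection of $N[1/p]$, and it is integrable.

*Quasi-nilpotence.* Say that a module killed by a power of $p$, with additive operators $\nabla_i$, is nilpotent if each element is killed by a power of each $\nabla_i$. This passes to submodules, quotients and extensions. Since $N$ is qn, iterating $\nabla_i^jm\in pN$ shows that $N/p^bN$ is nilpotent. Now $N^{**}/p^bN^{**}$ is an extension of $N^{**}/N$ by $N/p^bN^{**}$. The latter is a quotient of $N/p^bN$, and multiplication by $p^b$ embeds $N^{**}/N$ horizontally into $N/p^bN$. So $N^{**}/p^bN^{**}$ is nilpotent, and $N^{**}$ is qn.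

*Projectivity.* The ring $A$ is regular: its maximal ideals contain the nonzerodivisor $p$, and $A/p$ is regular. Dualize a presentation $G_1\to G_0\to N^*\to0$ by finite free modules to get an exact sequence $0\to N^{**}\to G_0^*\to G_1^*\to Q\to0$. If $\dim A\le2$, then $Q$ has projective dimension $\le2$, so $N^{**}$ is projective. In rank one, $N^{**}$ is a reflexive module of rank one over a regular ring; the local rings are factorial, and over a factorial ring such a module is free. $\square$

**Proof of Theorem B(i).** Treat connected components separately, so let $X$ be connected of dimension $\le1$, and let $E$ be a crystal in coherent sheaves on $X$. Call a nonempty affine open $U\subset X$ *small* if $\dim X=0$, or if $\dim X=1$ and $U$ has an étale coordinate $t$. As $X$ is irreducible, small opens are connected. Nonempty affine opens inside small ones are small, small opens form a basis, and their intersections are affine since $X$ is separated. For small $U$ with lift $A$ put $M=E(A)$ and $N=M/M[p^\infty]$ with its induced integrable qn connection. Here $A$ is regular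 of dimension $\le2$.

**Step 1: $N[1/p]$ is projective over $A[1/p]$.** This is needed to apply Lemma 3.1, and it is where the connection enters. If $\dim U=0$, then $U=\mathrm{Spec}\,k'$ with $k'/k$ finite, $A=W(k')$ is a discrete valuation ring, and the claim is clear. Let $\dim U=1$ and let $\partial$ be the derivation with $\partial t=1$. A maximal ideal $\mathfrak n$ of $A[1/p]$ comes from a prime $\mathfrak q$ of $A$ with $p\notin\mathfrak q$. Every maximal ideal of $A$ contains $p$, so $\mathfrak q$ is not maximal and has height $\le1$. Hence $R=A[1/p]_{\mathfrak n}$ is a field or a discrete valuation ring. If it is a field, $N[1/p]_{\mathfrak n}$ is free.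

Suppose $R$ is a discrete valuation ring with uniformizer $\pi$. Then $\mathfrak q$ has height $1$, so any prime containing $\mathfrak q$ and $p$ is maximal, and $A/(\mathfrak q,p)$ is a finite type $k$-algebra of dimension $0$, hence finite over $k$. As $A/\mathfrak q$ is $p$-complete, it is finite over $W$. So the residue field of $R$ is finite over $W[1/p]$, a field of characteristic $0$. I claim that $\partial\pi$ is a unit of $R$. Otherwise $\partial$ preserves $\pi R$ and induces a $W[1/p]$-derivation of a finite extension of $W[1/p]$. Such a derivation is $0$, contradicting $\partial t=1$.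

Let $T$ be the torsion of $N[1/p]_{\mathfrak n}$. If $a\tau=0$, then multiplying $0=\nabla_\partial(a\tau)=\partial(a)\tau+a\nabla_\partial\tau$ by $a$ gives $a^2\nabla_\partial\tau=0$; so $T$ is stable under $\nabla_\partial$. Suppose $T\ne0$, and let $l\ge1$ be minimal with $\pi^lT=0$. For $\tau\in T$,
$$0=\nabla_\partial(\pi^l\tau)=l\pi^{l-1}\partial(\pi)\tau+\pi^l\nabla_\partial\tau=l\,\partial(\pi)\,\pi^{l-1}\tau .$$
Since $l\,\partial(\pi)$ is a unit, $\pi^{l-1}T=0$, a contradiction. So $N[1/p]_{\mathfrak n}$ is torsionfree over a discrete valuation ring, hence free.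

**Step 2: a locally free crystal on each small open.** By Lemma 3.1, $M^\sharp:=N^{**}$ is projective with integrable qn connection (if $\dim U=0$, simply $M^\sharp=N$). By (C) and Lemma 2.1 it defines a locally free crystal $E^\sharp_U$ on $U$, and $M\to N\subset M^\sharp$ gives a map $E|_U\to E_U^\sharp$.

**Step 3: gluing.** For small $V\subset U$ choose a flat $W$-morphism $A_U\to A_V$ lifting the inclusion. The formation of $M^\sharp$ (quotient by $p$-power torsion, then duals of finitely presented modules) commutes with flat base change, so $E^\sharp_U|_V\cong E^\sharp_V$ compatibly with the maps from $E|_V$. Such an isomorphism is unique: the difference of two of them gives a map into the $p$-torsionfree module $M_V^\sharp$ that kills the image of $M_V$. This image contains a power of $p$ times the source, so the map is $0$. Uniqueness gives the cocycle condition, and the $E_U^\sharp$ glue to a locally free crystal $E^\sharp$ with a morphism $E\to E^\sharp$.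

**Step 4: $E\to E^\sharp$ is an isogeny.** Choose a finite cover by small opens, and $b$ with $p^bM^\sharp\subset N$ and $p^bM[p^\infty]=0$ on all of them. The maps $M^\sharp\xrightarrow{p^b}N\xrightarrow{p^b}M$, the second induced by $p^b:M\to M$, are horizontal and compatible with flat base change, so they glue to $E^\sharp\to E$. Both composites with $E\to E^\sharp$ are $p^{2b}$. Finally $E^\sharp$ is $p$-torsionfree, because for every lift $A$ the module $E^\sharp(A)$ is projective over the $p$-torsionfree ring $A$. So $E^\sharp$ is a locally free lattice in $E[1/p]$. $\blacksquare$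

## 4. Where the hull stops, and a connection with few stable lattices

On a surface, $A$ has dimension $3$, and the step "reflexive implies projective" breaks: the module of Section 1 is reflexive and not projective. By Lemma 3.1, on $\mathbf A^2_k$ rank one cannot give a counterexample (if $N[1/p]$ is projective), so we need higher rank.

Let $A=W\langle x,y\rangle$, and for a reflexive lattice $M$ with $M[1/p]$ projective write $M_\eta=M\otimes_A\mathfrak o$. Then $M=M[1/p]\cap M_\eta$: if $m$ is in the intersection and $\phi\in M^*$, then $\phi(m)\in A[1/p]\cap\mathfrak o=A$, so $m\in M^{**}=M$. Thus a reflexive lattice is determined by its *generic lattice* $M_\eta$, over a discrete valuation ring. A counterexample should do two things: leave very few stable generic lattices, and make each of them extend to a non-free module.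

**Few stable generic lattices.** Take $p=2$, one variable, $A=W\langle x\rangle$, with $\mathfrak o$ the completion of $A_{(2)}$. Adjoin $\varpi$ with $\varpi^2=2$, and on $A[1/2]\oplus A[1/2]\varpi$ put $\nabla_\partial=\partial+x\varpi$, where $\partial\varpi=0$. Note $x\varpi=\partial(x^2\varpi/2)$. Then
$$\nabla_\partial^2h=\partial^2h+2x\varpi\,\partial h+\varpi h+2x^2h .$$
Let $v$ be the valuation with $v(\varpi)=1$, $v(2)=2$. As $\partial^2\mathfrak o\subset2\mathfrak o$, we get $\nabla_\partial^2h\equiv\varpi h$ modulo elements of valuation $\ge v(h)+2$. So $\nabla_\partial^2$ raises the valuation by exactly $1$. The extension is totally ramified, so $\mathfrak o$ already surjects onto the residue field. A stable generic lattice with an element $h_0$ of minimal valuation $n$ contains elements $\nabla_\partial^{2i}h_0$ of every valuation $n+i$, and therefore is $\{v\ge n\}$. The stable generic lattices form a single chain.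

In this toy case all members of the chain extend to free modules, such as $A\oplus A\varpi$.

**Non-free extensions.** In Section 1 the generic lattice reduces to a line of direction $(x^p:y^p)$, and this direction is undefined at the origin. In a ramified extension we can imitate this with two elements $w,z$ of equal valuation such that $\zeta w-\xi z$ has strictly larger valuation, where $\xi,\zeta$ are powers of $x,y$. So $w/\xi$ and $z/\zeta$ should agree to leading order. The naive choice $w^q=p^r\xi^q$, $z^q=p^r\zeta^q$ fails: $(w/\xi)^q=(z/\zeta)^q$ makes $w/\xi-z/\zeta$ a nonzero zero divisor, and the algebra is not étale where $\xi=0$, even after inverting $p$. Adding a term $p^{r+1}w$ cures both defects, as the next section shows.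

## 5. Two $q$-th roots of $p^r$ that nearly agree

Put
$$q=p^2,\quad r=p+1,\quad P=p^{2r+4},\quad \xi=x^P,\quad \zeta=y^P,\quad \mu=q(r+1)+r,$$
$A=W\langle x,y\rangle$, and
$$C=A[w,z]/\bigl(w^q-p^{r+1}w-p^r\xi^q,\ z^q-p^{r+1}z-p^r\zeta^q\bigr),\qquad B=C[1/p],\qquad s=\zeta w-\xi z\in B .$$
$C$ is $A$-free on the $w^iz^j$ with $0\le i,j<q$. The numbers satisfy:
$$\mu-rq=q+r,\qquad \mu\equiv1 \pmod p, \tag{5.1}$$
$$(q-1)\mu=q^2(r+1)-(q+r), \tag{5.2}$$
$$(q-p)(q+r)=p(p-1)(p^2+p+1)=p(p^3-1)<q^2, \tag{5.3}$$
$$q^2\le(q-1)(q+r)=p^4+p^3-p-1<2q^2. \tag{5.4}$$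
For $p=2$: $q=4$, $r=3$, $\mu=19$, and the products in (5.3), (5.4) are $14$ and $21$, to be compared with $q^2=16$.

Theorem A also concerns étale neighborhoods, so from now on we work over the following rings. **Convention.** $A\to A'$ is a $p$-complete $W$-algebra with $A/p^n\to A'/p^n$ étale for all $n$, $A_0':=A'/p$ is a domain, and $\mathrm{Spec}\,A_0'\to\mathbf A^2_k$ hits the origin ($A'=A$ is allowed). Put $B'=B\otimes_AA'$ and $C'=C\otimes_AA'$. Let $\mathfrak o'$ be the $p$-adic completion of $A'_{(p)}$, a complete discrete valuation ring with uniformizer $p$ and residue field $\kappa'=\mathrm{Frac}(A_0')$; put $L'=\mathfrak o'[1/p]$. Since $A_0'\to\kappa'$ is injective and both rings are $p$-torsionfree, $A'\subset\mathfrak o'$ and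
$$A'[1/p]\cap\mathfrak o'=A'. \tag{5.5}$$
The map $k[x,y]\to A_0'$ is injective (it is flat, and $A_0'\ne0$). So $x,y,\xi,\zeta$ and $\xi^{1-q}-\zeta^{1-q}$ are units of $\mathfrak o'$. Put $F'=B'\otimes_{A'[1/p]}L'$; it contains $B'$, which is free over $A'[1/p]$.

**Lemma 5.1.** $B'$ is étale over $A'[1/p]$. For every derivation $\partial$ of $A'/W$, the unique extension to $B'$ satisfies
$$\partial(w)=-p\,\xi^{q-1}\partial(\xi)(1-\theta)^{-1},\qquad \theta=p^{-p}w^{q-1},$$
and similarly for $z$.

*Proof.* From $w^q=p^r(pw+\xi^q)$,
$$\theta^q=p^{-pq+r(q-1)}(pw+\xi^q)^{q-1},\qquad -pq+(p+1)(q-1)=p^2-p-1\ge1 .$$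
So $\theta^q\in pC'$. As $C'$ is $p$-complete, $1-\theta^q$ is a unit, and its divisor $1-\theta$ is a unit of $B'$. The polynomial $f=w^q-p^{r+1}w-p^r\xi^q$ has $w$-derivative $f'(w)=qw^{q-1}-p^{r+1}=-p^{r+1}(1-\theta)$, because $qp^{-r-1}=p^{-p}$. This is a unit; with the same for $z$, $B'$ is étale. Finally, differentiating $f=0$ gives $f'(w)\partial(w)=p^rq\,\xi^{q-1}\partial(\xi)$, and $p^rq/p^{r+1}=p$. $\square$

**Lemma 5.2.** $F'$ is a field, totally ramified of degree $q^2$ over $L'$ with residue field $\kappa'$. For its valuation $v$ normalized by $v(p)=q^2$ (so $v(F'^\times)=\mathbf Z$),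
$$v(w)=v(z)=rq,\qquad v(s)=\mu .$$
The valuations of the $w^as^c$ $(0\le a,c<q)$ are pairwise distinct modulo $q^2$. Hence these elements form an $L'$-basis of $F'$, and $v(\sum\lambda_{ac}w^as^c)=\min\bigl(v(\lambda_{ac})+v(w^as^c)\bigr)$.

*Proof.* Let $F_1$ be the residue field at a maximal ideal of the nonzero $q^2$-dimensional $L'$-algebra $F'$, and $v$ the unique extension of the valuation, with $v(p)=q^2$.

**Step 1: an equation for the difference.** As $w$ is integral, $v(w)\ge0$, so $v(pw+\xi^q)=0$, and $qv(w)=rq^2$. Thus $v(w)=rq$, and likewise $v(z)=rq$. Put $w'=w/\xi$, $z'=z/\zeta$, $\delta=w'-z'$, so $s=\xi\zeta\delta$. Then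
$$w'^q=p^r+p^{r+1}\xi^{1-q}w',\qquad z'^q=p^r+p^{r+1}\zeta^{1-q}z' .$$
Subtract, expand $w'^q=(z'+\delta)^q$, and write $z'=w'-\delta$ on the right:
$$\delta^q+\sum_{0<j<q}\binom qj\delta^jz'^{\,q-j}-p^{r+1}\zeta^{1-q}\delta=p^{r+1}(\xi^{1-q}-\zeta^{1-q})w' . \tag{5.6}$$
The right side has valuation $q^2(r+1)+rq=q\mu$.

**Step 2: $v(\delta)=\mu$.** Let $\rho=v(\delta)\in[rq,\infty]$. Recall $v_p\binom{p^2}j=2-v_p(j)$ for $0<j<p^2$. Suppose first $\rho\le\mu$. The $j$-th term of the sum has valuation minus $q\rho$ equal to
$$q^2(2-v_p(j))-(q-j)(\rho-rq)\ \ge\ q^2(2-v_p(j))-(q-j)(q+r)>0 .$$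
If $p\mid j$, then $v_p(j)=1$ and $q-j\le q-p$, so (5.3) applies; if $p\nmid j$, then (5.4) applies. For the last term on the left, (5.2) gives
$$q^2(r+1)+\rho-q\rho\ \ge\ q^2(r+1)-(q-1)\mu=q+r>0 .$$
So the left side of (5.6) has valuation exactly $q\rho$, whence $\rho=\mu$. Suppose instead $\rho>\mu$. The valuations of the terms on the left increase with $\rho$. At $\rho=\mu$ all of them except that of $\delta^q$ exceed $q\mu$, and now $v(\delta^q)=q\rho>q\mu$ as well. So the left side has valuation $>q\mu$, a contradiction. Hence $v(s)=v(\delta)=\mu$.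

**Step 3: $F'$ is a field.** By (5.1), $\mu$ is prime to $p$, so $v(F_1^\times)\supset\mathbf Z\mu+\mathbf Zq^2=\mathbf Z$, while $v(L'^\times)=q^2\mathbf Z$. The ramification index is at least $q^2=\dim_{L'}F'\ge[F_1:L']$. So $F_1=F'$ is totally ramified.

**Step 4: the basis.** We have $v(w^as^c)=arq+c\mu\equiv cr\pmod q$, which determines $c$, since $p\nmid r$. Then $arq$ modulo $q^2$ determines $a$. The rest follows, since $v(L'^\times)=q^2\mathbf Z$ and there are $q^2$ elements. $\square$

For $p=2$ the valuations $12a+19c$ are, modulo $16$, equal to $0,12,8,4$ for $c=0$ (in the order $a=0,1,2,3$), $3,15,11,7$ for $c=1$, $6,2,14,10$ for $c=2$, and $9,5,1,13$ for $c=3$: all residues occur once.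

**The chain.** For $n\in\mathbf Z$ put
$$H'_n=\{h\in B':v(h)\ge n\},\qquad n(a,c)=\Bigl\lceil\frac{n-v(w^as^c)}{q^2}\Bigr\rceil,$$
and write $H_n$ when $A'=A$. By Lemma 5.2,
$$\{h\in F':v(h)\ge n\}=\bigoplus_{0\le a,c<q}p^{n(a,c)}w^as^c\,\mathfrak o' . \tag{5.7}$$
This is contained in $p^{-N}\bigoplus w^iz^j\mathfrak o'$ for some $N$. Intersecting with $B'$ and using (5.5), $H'_n\subset p^{-N}C'$, so $H_n'$ is finitely generated over the noetherian ring $A'$. Moreover $H'_n[1/p]=B'$ and $H'_{n+q^2}=pH'_n$.

## 6. The exponential twist and its $p$-th power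

We now put on $B'$ a connection that imitates the toy of Section 4. The exponent $P$ is large so that $w,z,s$ behave almost like constants.

The derivations $\partial_x,\partial_y$ of $A$ extend uniquely to $A'$, then to $\mathfrak o'$, $B'$, $F'$. They commute, since their commutator extends $0$. On $A'_0$ the map $\partial_x^p$ is a $k$-derivation that kills $x,y$; as $A'_0$ is étale over $k[x,y]$, it is $0$, and so it is on $\kappa'$. Hence $\partial^p\mathfrak o'\subset p\mathfrak o'$ for $\partial\in\{\partial_x,\partial_y\}$.

**Lemma 6.1.** Let $\partial\in\{\partial_x,\partial_y\}$. (a) $v(\partial b)\ge v(b)+2q^2$ for $b=w^as^c$, $0\le a,c<q$. (b) For all $h\in F'$, $v(\partial h)\ge v(h)$ and $v(\partial^ph)\ge v(h)+q^2$.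

*Proof.* (a) We have $\partial\xi,\partial\zeta\in PA'$, and $v(\theta)=-pq^2+(q-1)rq=q(p^2-p-1)>0$, so $v(1-\theta)=0$. By Lemma 5.1, $\partial w$ and $\partial z$ lie in $P\cdot\{v\ge0\}$. So do $\partial s=\partial(\zeta)w+\zeta\,\partial w-\partial(\xi)z-\xi\,\partial z$ and, by the Leibniz rule, $\partial b$. Thus $v(\partial b)\ge(2r+4)q^2$. On the other hand, since $r\le q$,
$$v(b)\le(q-1)(rq+\mu)=(q-1)(2rq+q+r)\le q^2(2r+1)+qr\le q^2(2r+2).$$

(b) Write $h=\sum\lambda_bb$ in the basis of Lemma 5.2. Then $\partial h=\sum\bigl(\partial(\lambda_b)b+\lambda_b\partial b\bigr)$, and $v(\partial\lambda_b)\ge v(\lambda_b)$ since $\partial\mathfrak o'\subset\mathfrak o'$. With (a) and Lemma 5.2 this gives the first claim. In $\partial^ph=\sum_b\sum_j\binom pj\partial^{p-j}(\lambda_b)\partial^j(b)$, the terms with $j=0$ have valuation $\ge v(h)+q^2$ because $\partial^p\mathfrak o'\subset p\mathfrak o'$. Those with $j\ge1$ have valuation $\ge v(\lambda_b)+v(\partial b)\ge v(h)+2q^2$, by the first claim applied to $\partial b$ and by (a). $\square$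

By Lemma 5.2 there are $a_0,c_0\in\{0,\dots,q-1\}$ and $i_0\in\mathbf Z$, independent of $A'$, such that $t:=p^{i_0}w^{a_0}s^{c_0}\in B$ has $v(t)=1$. (For $p=2$: $t=2^{-5}w^2s^3$, of valuation $24+57-80=1$.) By Lemma 6.1(a), $v(\partial t)\ge2q^2+1$ for $\partial\in\{\partial_x,\partial_y\}$. Put
$$\sigma=\frac{x^pt}p\in B,\qquad \nabla=d+d\sigma\ \text{ on }B',\qquad \nabla_\partial h=\partial h+\partial(\sigma)h .$$
It is integrable because $d\sigma$ is exact. Moreover
$$\partial_x\sigma=x^{p-1}t+\frac{x^p\partial_xt}p,\qquad \partial_y\sigma=\frac{x^p\partial_yt}p,\qquad v(\partial_x\sigma)\ge1,\quad v(\partial_y\sigma)\ge q^2+1 . \tag{6.1}$$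
With Lemma 6.1(b), $\nabla_{\partial_x}$ and $\nabla_{\partial_y}$ preserve every $H'_n$.

**Lemma 6.2.** Let $\Psi=\nabla_{\partial_x}^p$. For $h\in F'$, $v\bigl(\Psi h-(p-1)!\,t\,h\bigr)\ge v(h)+2$. In particular $v(\Psi h)=v(h)+1$ for $h\neq 0$.

*Proof.* Write $\partial=\partial_x$, $a=\partial\sigma$, $Q_j=(\partial+a)^j(1)$.

**Step 1: reduction to $Q_p$.** From $(\partial+a)(fg)=\bigl((\partial+a)f\bigr)g+f\,\partial g$ we get by induction $\Psi h=\sum_j\binom pjQ_{p-j}\,\partial^jh$. By (6.1) and Lemma 6.1(b), $v(Q_j)\ge0$. The terms with $0<j<p$ have valuation $\ge v(h)+q^2$ because $p\mid\binom pj$; the term $j=p$ does so by Lemma 6.1(b). So $v(\Psi h-Q_ph)\ge v(h)+q^2\ge v(h)+2$.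

**Step 2: computing $Q_p$.** We have
$$Q_m=\sum_\pi\prod_{\beta\in\pi}\partial^{|\beta|-1}a ,$$
the sum over set partitions $\pi$ of $\{1,\dots,m\}$. Indeed, applying $\partial+a$ either adds $m+1$ as a singleton (the factor $a$) or differentiates one factor (adding $m+1$ to that block). For $m=p$, the cyclic group of order $p$ rotates set partitions without changing the product. It acts transitively on the points, so in an invariant partition all blocks have the same size, which divides $p$. Thus only the one-block and the all-singletons partitions are fixed, and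
$$Q_p=\partial^{p-1}a+a^p+pR_0,\qquad v(R_0)\ge0 .$$
Here $v(a^p)\ge p\ge2$ and $v(pR_0)\ge q^2\ge2$. Finally, modulo valuation $\ge q^2+1$,
$$\partial^{p-1}a\equiv\partial^{p-1}(x^{p-1}t)\equiv(p-1)!\,t ,$$
since $v(x^p\partial t/p)\ge q^2+1$ and $v(\partial^jt)\ge2q^2+1$ for $j\ge1$. So $v(Q_p-(p-1)!\,t)\ge2$. As $(p-1)!$ is a unit and $v(t)=1$, both claims follow. $\square$

**The isocrystal $\mathcal V$.** We check that $(H_0,\nabla)$ is qn. By Lemma 6.2, $\nabla_{\partial_x}^{pq^2}H_0\subset H_{q^2}=pH_0$. By (6.1), $\nabla_{\partial_y}h\equiv\partial_yh$ modulo valuation $\ge v(h)+q^2$, so by Lemma 6.1(b) $\nabla^p_{\partial_y}h\equiv\partial_y^ph\equiv0$ modulo valuation $\ge v(h)+q^2$. That is, $\nabla_{\partial_y}^pH_0\subset pH_0$. So $(H_0,\nabla)$ is a finitely generated, $p$-torsionfree $A$-module with integrable qn connection, and by (C) it defines a crystal in coherent sheaves $E_0$ on $\mathbf A^2_k$. It is $p$-torsionfree: for a lift $A''$ of an affine open $U\subset\mathbf A^2_k$, a lift $A\to A''$ of the inclusion is flat and $E_0(A'')=H_0\otimes_AA''$. Define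
$$\mathcal V:=E_0[1/p],$$
of rank $q^2=p^4$, the rank of $B$ over $A[1/p]$.

## 7. Every stable projective lattice belongs to the chain $H'_n$

**Proposition 7.1.** Let $M\subset B'$ be a finitely generated projective $A'$-submodule with $M[1/p]=B'$, stable under $\nabla$. Then $M=H'_n$ for some $n$.

*Proof.* **Step 1: the generic lattice.** This is the argument of the toy in Section 4. The module $M_\eta:=M\otimes_{A'}\mathfrak o'\subset F'$ is an $\mathfrak o'$-lattice. It is stable under $\nabla_{\partial_x}$ by the Leibniz rule and $\partial_x\mathfrak o'\subset\mathfrak o'$, hence under $\Psi$. Let $n$ be the minimum of $v$ on $M_\eta\setminus0$, attained at $h_0$. By Lemma 6.2, $\Psi^ih_0\in M_\eta$ has valuation $n+i$. As $F'$ and $\mathfrak o'$ have the same residue field, any $h$ with $v(h)=n+i$, $i\ge0$, satisfies $v(h-\lambda\Psi^ih_0)>n+i$ for some $\lambda\in\mathfrak o'^\times$. Iterating, every $h$ with $v(h)\ge n$ is congruent to an element of $M_\eta$ modulo elements of arbitrarily large valuation, and those lie in the lattice $M_\eta$. So $M_\eta=\{v\ge n\}$.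

**Step 2: back to $A'$.** As $M$ is projective and $A_0'$ is a domain, $M/p\to M/p\otimes\kappa'=M_\eta/p$ is injective, that is, $M\cap pM_\eta=pM$. Dividing by $p$ repeatedly gives $M[1/p]\cap M_\eta=M$. Hence $M=B'\cap\{v\ge n\}=H_n'$. $\square$

## 8. No member of the chain is free over the origin

Let $\mathfrak m\subset A'$ be a maximal ideal containing $p,x,y$. The ring $A'_{\mathfrak m}/p$ is étale-local over $k[x,y]_{(x,y)}$, so it is regular of dimension $2$ with parameters $x,y$. Hence $p,\xi,\zeta$ is a regular sequence in $A'_{\mathfrak m}$.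

**Proposition 8.1.** For every $n$, $(H'_n)_{\mathfrak m}$ is not free over $A'_{\mathfrak m}$.

The plan is to find in $H'_n$ an analogue of relation (1.1). Look at forms of degree $d=q-1$ in $w,z$, the largest degree for which all monomials belong to the standard basis $w^iz^j$, $0\le i,j<q$. The valuations of $w^{d-c}s^c$ run from $drq$ to $drq+d(q+r)$, and by (5.4) this range has length at least $q^2=v(p)$. So for every $n$ the form $s^d$ may be divided by one more power of $p$ than the monomials $w^iz^{d-i}$, and $p\cdot(s^d/p)=\sum_i\binom di\zeta^i(-\xi)^{d-i}w^iz^{d-i}$ plays the role of (1.1). We must then show that $w^d$ does not become divisible in $H'_n$ in the way that freeness would force; Step 1 provides the test.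

*Notation.* Put $n_c=n(d-c,c)$ for $0\le c\le d$. As $v(s)>v(w)$, $n_0\ge n_1\ge\dots\ge n_d$. For $p=2$, $n=0$ the values are $\lceil-(36+7c)/16\rceil$, namely $-2,-2,-3,-3$. For a ring $R\supset A'$ let $S_j(R)$ be the homogeneous polynomials of degree $j$ in $w,z$ with coefficients in $R$. For $j\le d$ these involve only standard basis elements, so $S_j(A'[1/p])\subset B'$ and $S_j(\mathfrak o')\subset F'$. Since $\xi$ is a unit of $\mathfrak o'$, we may trade $z$ for $s$:
$$S_j(\mathfrak o')=\bigoplus_{c=0}^{j}w^{j-c}s^c\,\mathfrak o' . \tag{8.1}$$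
Let $\mathsf c:B'\to A'[1/p]$ be the coefficient of $w^dz^0$ in the basis $w^iz^j$.

**Step 1: the test. We show $\mathsf c(H'_n)\subset p^{n_0}A'+\zeta A'[1/p]$.** Let $h\in H'_n$, and let $h_d\in S_d(A'[1/p])$ be its part of degree $d$ in the basis $w^iz^j$. Put
$$\Lambda_\eta=\bigoplus_{c=0}^dp^{n_c}w^{d-c}s^c\,\mathfrak o',\qquad \Lambda=\sum_{c=0}^dp^{n_c}s^cS_{d-c}(A') .$$

**Step 1a: $h_d\in\Lambda_\eta$, which controls $h_d$ at the generic point.** By (5.7), $h=\sum\lambda_{ac}w^as^c$ with $\lambda_{ac}\in p^{n(a,c)}\mathfrak o'$. We find the degree $d$ part of each term.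

If $a+c<d$, then $w^as^c$ is homogeneous of degree $<d$ in standard basis elements and contributes nothing. If $a+c=d$, the contribution is $\lambda_{d-c,c}w^{d-c}s^c\in\Lambda_\eta$. If $a+c\ge q$, expand
$$w^as^c=\sum_i\binom ci\zeta^i(-\xi)^{c-i}w^{a+i}z^{c-i} .$$
Terms with $a+i\le q-1$ are multiples of basis elements of degree $a+c>d$. If $a+i=q+l$ with $0\le l\le q-2$, then $w^{q+l}=p^{r+1}w^{l+1}+p^r\xi^qw^l$, which gives basis elements of degrees $a+c-q+1$ and $a+c-q$. Since $a+c\le2q-2$, the second is $\le q-2<d$, and the first equals $d$ only for $a=c=q-1$. In that case the contribution lies in $\lambda_{q-1,q-1}p^{r+1}S_d(\mathfrak o')$. By (5.2),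
$$n(q-1,q-1)=\Bigl\lceil\frac{n-drq-d\mu}{q^2}\Bigr\rceil=\Bigl\lceil\frac{n-drq+(q+r)}{q^2}\Bigr\rceil-(r+1)\ \ge\ n_0-(r+1),$$
so this contribution lies in $p^{n_0}S_d(\mathfrak o')$, which is contained in $\Lambda_\eta$ by (8.1) and $n_c\le n_0$.

**Step 1b: $S_d(A'[1/p])\cap\Lambda_\eta\subset\Lambda$, which brings us from $\mathfrak o'$ back to $A'$.** First, $\Lambda\subset\Lambda_\eta$, by (8.1) for $S_{d-c}(\mathfrak o')$ and because $n_c$ is nonincreasing. Put
$$\Lambda^N_\eta=\Lambda_\eta\cap p^NS_d(\mathfrak o')=\bigoplus_cp^{\max(n_c,N)}w^{d-c}s^c\,\mathfrak o' .$$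
For $N=n_d$ this is $\Lambda_\eta$. For $N=n_0$ it is $p^{n_0}S_d(\mathfrak o')$, and by (5.5) $S_d(A'[1/p])\cap\Lambda_\eta^{n_0}=p^{n_0}S_d(A')\subset\Lambda$. So it suffices to show: *if $n_d\le N<n_0$ and $f\in S_d(A'[1/p])\cap\Lambda^N_\eta$, there is $f'\in\Lambda$ with $f-f'\in\Lambda_\eta^{N+1}$.* Applying this for $N=n_d,\dots,n_0-1$ in turn gives the claim.

Let $e=\min\{c:n_c\le N\}$. By (5.5), $f=p^Nf_1$ with $f_1\in S_d(A')$. In the expansion of $f_1$ in the $w^{d-c}s^c$ the coefficients with $c<e$ are divisible by $p$, since $n_c>N$. So modulo $p$ we have $\bar f_1=\bar s^{\,e}\bar G$ with $\bar G\in S_{d-e}(\kappa')$. We claim that $\bar G$ has coefficients in $A'_0$. The ring $A_0'$ is a normal noetherian domain, the intersection of its localizations at height one primes, which are discrete valuation rings. No height one prime contains both $\bar\xi$ and $\bar\zeta$: it would contain $x$ and $y$ and lie over the origin, and by étaleness it would have height $2$. So $\bar s=\bar\zeta w-\bar\xi z$ is primitive over each of these valuation rings. By Gauss's lemma $\bar s^{\,e}\bar G$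 and $\bar G$ have the same content there, and $\bar f_1$ has integral coefficients, so $\bar G$ has too. Hence $\bar G\in S_{d-e}(A'_0)$.

Lift $\bar G$ to $G\in S_{d-e}(A')$ and put $f'=p^Ns^eG$, which lies in $\Lambda$ because $N\ge n_e$. Then $f-f'\in p^{N+1}S_d(A')\cap\Lambda_\eta\subset\Lambda_\eta^{N+1}$.

**Step 1c: reading off the coefficient.** By Steps 1a and 1b, $h_d\in\Lambda$. The $w^d$-coefficient of an element of $p^{n_c}s^cS_{d-c}(A')$ lies in $p^{n_0}A'$ if $c=0$. If $c\ge1$ it lies in $\zeta A'[1/p]$, since the $w^c$-coefficient of $s^c$ is $\zeta^c$. This proves Step 1.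

**Step 2: the relation contradicts freeness.** Put $m_i=p^{n_0}w^iz^{d-i}$ for $0\le i\le d$. Then $v(m_i)=n_0q^2+drq\ge n$, so $m_i\in H'_n$. By (5.1) and (5.4),
$$v(p^{n_0-1}s^d)=n_0q^2+drq+\bigl(d(q+r)-q^2\bigr)\ge n ,$$
so $p^{n_0-1}s^d\in H'_n$. Therefore
$$\sum_{i=0}^d\binom di\zeta^i(-\xi)^{d-i}m_i=p\cdot p^{n_0-1}s^d\in pH'_n,\qquad\text{hence}\qquad \zeta^dm_d\in\xi H'_n+pH'_n . \tag{8.2}$$
Suppose $(H'_n)_{\mathfrak m}$ is free. Then $(H'_n)_{\mathfrak m}/(p,\xi)$ is free over $A'_{\mathfrak m}/(p,\xi)$, on which $\zeta$ is a nonzerodivisor. So (8.2) gives $m_d\in(p,\xi)(H'_n)_{\mathfrak m}$: there are $u\in A'\setminus\mathfrak m$ and $h,h'\in H'_n$ with $u\,m_d=\xi h+ph'$. Apply $\mathsf c$. As $\mathsf c(m_d)=p^{n_0}$, Step 1 gives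
$$u\,p^{n_0}\in\xi p^{n_0}A'+p^{n_0+1}A'+\zeta A'[1/p] .$$
So $u-\xi\alpha-p\alpha'\in\zeta A'[1/p]\cap A'$ for some $\alpha,\alpha'\in A'$. Now $A'/\zeta A'$ is $p$-torsionfree: if $pa=\zeta b$, then $\bar\zeta\bar b=0$ in the domain $A'_0$, so $b=pb'$ and $a=\zeta b'$. Hence $\zeta A'[1/p]\cap A'=\zeta A'$, and $u\in(\xi,p,\zeta)\subset\mathfrak m$, a contradiction. $\square$

## 9. Proof of Theorem A and of Theorem B(ii)

**Proof of Theorem A.** Let $\varphi:X\to\mathbf A^2_k$ be smooth at a point over the origin; for the first assertion take $\varphi=\mathrm{id}$.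

**Step 1: cut down to an étale neighborhood.** This brings us into the convention of Section 5. The smooth locus of $\varphi$ meets $\varphi^{-1}(0)$ in a nonempty open subset of that fiber, so it contains a closed point $x_0$. Since $k$ is perfect, $f\mapsto df$ induces $\mathfrak m_{x_0}/\mathfrak m_{x_0}^2\cong\Omega_{X/k}\otimes\kappa(x_0)$. As $\varphi$ is smooth at $x_0$, the classes of $\varphi^*x,\varphi^*y$ are independent. So near $x_0$ we can complete them by functions $f_3,\dots,f_n$ vanishing at $x_0$ to étale coordinates. Let $Z\ni x_0$ be a connected affine open neighborhood of $x_0$ in $\{f_3=\dots=f_n=0\}$ within the étale locus. Then $Z\to\mathbf A^2_k$ is étale (a base change of the coordinate map along $\mathbf A^2_k\subset\mathbf A^n_k$), and $x_0\mapsto0$. As $Z$ is smooth and connected, $A'_0=\mathcal O(Z)$ is a domain. Let $A'$ be the $p$-complete $A$-algebra with all $A'/p^n$ étale over $A/p^n$ that lifts $A_0'$. It satisfies the convention, and it is a lift of $Z$.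

**Step 2: a locally free lattice would be one of the $H'_n$.** Suppose $\varphi^*\mathcal V$ has a locally free lattice. Restricting it to $Z$ gives a locally free crystal $E$ on $Z$ with $E[1/p]\cong\mathcal V|_Z$. By Lemma 2.1, $M=E(A')$ is a finitely generated projective $A'$-module, with connection. By (C), the isomorphism in the isogeny category yields a horizontal isomorphism
$$M[1/p]\cong H_0\otimes_AA'[1/p]=B\otimes_AA'=B' ,$$
where $B'$ carries $\nabla=d+d\sigma$. As $M$ is $p$-torsionfree, we may view it as a $\nabla$-stable projective $A'$-submodule of $B'$ with $M[1/p]=B'$. By Proposition 7.1, $M=H'_n$ for some $n$. By Proposition 8.1, $H'_n$ is not projective. This contradiction proves Theorem A, and with it that the answer to the question is negative for every $p$ and every perfect $k$. $\blacksquare$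

**Proof of Theorem B(ii).** If $\dim X\le1$, use Theorem B(i), proved in Section 3. Let $X$ be smooth affine with $\dim X\ge2$. Choose a closed point $x_0$ on a component of dimension $\ge2$, and $f_1,f_2\in\mathcal O(X)$ vanishing at $x_0$ with independent classes in $\mathfrak m_{x_0}/\mathfrak m^2_{x_0}\cong\Omega_{X/k}\otimes\kappa(x_0)$. The morphism $\varphi=(f_1,f_2):X\to\mathbf A^2_k$ has $\varphi(x_0)=0$. It is smooth at $x_0$, because $df_1,df_2$ are independent there. By Theorem A, the isocrystal $\varphi^*\mathcal V$ on $X$ has no locally free lattice. $\blacksquare$
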